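\title{Totally disconnected obstructions to countable negligibility for extremal distance}

\begin{abstract}
A set $E\subset\mathbb R^n$, $n\ge2$, is countably negligible for extremal distance ($CNED$) if the conformal modulus of the curves joining two disjoint continua never changes when one discards the curves that meet $E$ in an uncountable set. We prove that every closed set that is not $CNED$ contains a compact, totally disconnected set that is not $CNED$. The proof has two steps. First, the modulus of the curves meeting $E$ countably is approximated by the energy of a potential that is continuous on $\mathbb R^n$ and locally Lipschitz off $E$. Second, $E$ is cut by holes that are staggered along the level bands of the potential, at an arbitrarily small cost in energy. We also show that a closed set is $CNED$ if and only if it has measure zero and is removable for continuous functions with gradient in $L^n$.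
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $n\ge2$, $m$ is Lebesgue measure on $\mathbb R^n$, and $\|\cdot\|_n$ is the norm of $L^n$. A \emph{curve} is a continuous map $\gamma$ from a compact interval to $\mathbb R^n$, and $|\gamma|$ is its trace (image). A Borel function $\rho\colon\mathbb R^n\to[0,\infty]$ is \emph{admissible} for a family $\Gamma$ of curves if $\int_\gamma\rho\,ds\ge1$ for every rectifiable $\gamma\in\Gamma$, and the \emph{conformal modulus} of $\Gamma$ is
\[
\operatorname{Mod}\Gamma=\inf\Big\{\int_{\mathbb R^n}\rho^n\,dm:\ \rho\text{ admissible for }\Gamma\Big\}.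
\]
An admissible density is a toll that charges every curve at least $1$, and the modulus is the least energy of such a toll. It is small when the curves are long or have to pass through narrow gates. The basic example is the ring: for $0<r<R$, the family of curves joining $\bar B(x_0,r)$ and $\partial B(x_0,R)$ has modulus
\begin{equation}\label{eq:ring}
\omega_{n-1}\Big(\log\frac Rr\Big)^{1-n},
\end{equation}
where $\omega_{n-1}$ is the area of the unit sphere, and the infimum is attained by the density equal to $(|x-x_0|\log\frac Rr)^{-1}$ on $\{r<|x-x_0|<R\}$ and to $0$ elsewhere.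

A \emph{continuum} is a compact connected set. For non-empty disjoint continua $F_1,F_2\subset\mathbb R^n$ let $\Gamma(F_1,F_2)$ be the family of curves that start in $F_1$ and end in $F_2$. For $E\subset\mathbb R^n$ let $\Gamma_E(F_1,F_2)$ be the subfamily of those $\gamma$ for which $|\gamma|\cap E$ is countable (finite or countably infinite). We write $\Gamma$ and $\Gamma_E$ when the continua are understood. One may equally work with all locally rectifiable curves, on arbitrary intervals, that meet both $F_1$ and $F_2$: such a curve contains, up to reversal, a compact subcurve from $F_1$ to $F_2$ with a smaller trace, so the admissible densities are the same. The modulus of $\Gamma$ is finite, since with $d=\operatorname{dist}(F_1,F_2)>0$ the function $d^{-1}\mathbf 1_{\{\operatorname{dist}(\cdot,F_1)\le d\}}$ is admissible.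

\begin{definition}
A set $E\subset\mathbb R^n$ is \emph{countably negligible for extremal distance}, or $CNED$, if $\operatorname{Mod}\Gamma_E(F_1,F_2)=\operatorname{Mod}\Gamma(F_1,F_2)$ for all non-empty disjoint continua $F_1,F_2\subset\mathbb R^n$.
\end{definition}

Thus curves are allowed to cross $E$, but only at countably many points, and $E$ is $CNED$ when this restriction is invisible to the modulus. If $E'\subset E$, then $\Gamma_E\subset\Gamma_{E'}\subset\Gamma$, so subsets of $CNED$ sets are $CNED$. It is natural to ask how thin a subset suffices to detect that a set is \emph{not} $CNED$. The following question comes from \cite{Nta}.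

\medskip
\noindent\textbf{Question.} \emph{Let $E\subset\mathbb R^n$ be a closed set that is not $CNED$. Does $E$ contain a closed, totally disconnected set that is not $CNED$?}
\medskip

Countable sets are $CNED$, because then $\Gamma_E=\Gamma$. So are hyperplanes and spheres (Example~\ref{ex:lines}), although they separate the space. The next two examples show two different ways to fail.

\begin{example}[positive measure]\label{ex:measure}
Let $E$ be closed with $m(E)>0$. Choose $0<r<R$ such that $E$ has positive measure in $\{r<|x|<R\}$, let $F_1=\bar B(0,r)$ and $F_2=\partial B(0,R)$, which is connected as $n\ge2$, and let $\rho$ be the extremal density of the ring. A rectifiable curve has zero length in a countable set (see (L2) in Section~\ref{sec:prelim}), so $\rho\mathbf 1_{\mathbb R^n\setminus E}$ is admissible for $\Gamma_E$. Its energy is strictly less than $\int\rho^n\,dm=\operatorname{Mod}\Gamma$, because $\rho>0$ on the ring. Hence $E$ is not $CNED$.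

In this case the Question has an immediate positive answer. Take $M$ with $\alpha=m(E\cap[-M,M]^n)>0$ and an open set $V\supset\mathbb Q$ in $\mathbb R$ of measure less than $\alpha/(n(2M)^{n-1})$. The compact set $A=[-M,M]\setminus V$ contains no interval, so $A^n$ is totally disconnected, and $m([-M,M]^n\setminus A^n)<\alpha$. Thus $E\cap A^n$ is compact, totally disconnected and of positive measure.
\end{example}

\begin{example}[a Cantor set of walls]\label{ex:walls}
Let $n=2$, let $C\subset[0,1]$ be the middle-thirds Cantor set and $E=C\times\mathbb R$, a closed null set. Put $F_1=\{-1\}\times[0,1]$ and $F_2=\{2\}\times[0,1]$. A curve from $F_1$ to $F_2$ meets every line $\{c\}\times\mathbb R$ with $c\in C$, so $\Gamma_E=\emptyset$ and $\operatorname{Mod}\Gamma_E=0$. If $\rho$ is admissible for $\Gamma$, horizontal segments give $1\le(\int_{-1}^2\rho(x,y)\,dx)^2\le3\int_{-1}^2\rho(x,y)^2\,dx$ for $y\in[0,1]$, so $\operatorname{Mod}\Gamma\ge1/3$. Hence $E$ is not $CNED$.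
\end{example}

In Example~\ref{ex:walls} the obstruction comes from connectedness: the walls are unbroken. A closed totally disconnected subset must leave a dense set of holes in every wall, and the first attempt, $C\times A$ with $A\subset\mathbb R$ closed and null, is $CNED$ (Example~\ref{ex:lines}). One might therefore guess that the answer is negative. It is positive, because the modulus sees the length of curves and not only their existence: if the holes in neighboring walls are placed at different heights, a curve that uses them has to be very long.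

\begin{theorem}\label{thm:answer}
Let $n\ge2$. If a closed set $E\subset\mathbb R^n$ is not $CNED$, then $E$ contains a compact, totally disconnected set $E'$ that is not $CNED$.
\end{theorem}

The theorem follows from a quantitative statement for a fixed pair of continua. For a continuous function $v$ on $\mathbb R^n$ let
\[
\operatorname{Lip}v(x)=\limsup_{y\to x}\frac{|v(y)-v(x)|}{|y-x|}\in[0,\infty]
\]
be its pointwise Lipschitz constant, and let $C_c(\mathbb R^n;[0,1])$ be the set of continuous, compactly supported functions with values in $[0,1]$.

\begin{theorem}\label{thm:main}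
Let $E\subset\mathbb R^n$ be closed, let $F_1,F_2$ be non-empty disjoint continua, and let $\mu>\operatorname{Mod}\Gamma_E(F_1,F_2)$.
\begin{enumerate}
\item[(a)] There is $v\in C_c(\mathbb R^n;[0,1])$ with $v=0$ near $F_1$ and $v=1$ near $F_2$, locally Lipschitz on $\mathbb R^n\setminus E$, such that $\int_{\mathbb R^n\setminus E}(\operatorname{Lip}v)^n\,dm<\mu$.
\item[(b)] There is a compact, totally disconnected set $E'\subset E$ with $\operatorname{Mod}\Gamma_{E'}(F_1,F_2)<\mu$.
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:answer} from Theorem~\ref{thm:main}]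
If $E$ is not $CNED$, there are $F_1,F_2$ with $\operatorname{Mod}\Gamma_E<\operatorname{Mod}\Gamma$. Part (b) with $\mu=\operatorname{Mod}\Gamma$ gives $E'$ with $\operatorname{Mod}\Gamma_{E'}<\operatorname{Mod}\Gamma$.
\end{proof}

Since $\Gamma_E\subset\Gamma_{E'}$ for $E'\subset E$, part (b) also says that for closed $E$
\[
\operatorname{Mod}\Gamma_E=\inf\{\operatorname{Mod}\Gamma_{E'}:\ E'\subset E\text{ compact and totally disconnected}\}.
\]
The potential in part (a) links the $CNED$ property to Sobolev removability. The following complement is not needed for Theorems~\ref{thm:answer} and~\ref{thm:main}.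

\begin{theorem}\label{thm:removable}
For a closed set $E\subset\mathbb R^n$ the following are equivalent.
\begin{enumerate}
\item[(i)] $E$ is $CNED$.
\item[(ii)] Every compact, totally disconnected subset of $E$ is $CNED$.
\item[(iii)] $m(E)=0$, and every $u\in C(\mathbb R^n)$ that has a weak gradient $\nabla u\in L^n(\mathbb R^n\setminus E)$ on $\mathbb R^n\setminus E$ lies in $W^{1,n}_{\mathrm{loc}}(\mathbb R^n)$.
\end{enumerate}
\end{theorem}

An admissible density for $\Gamma_E$ carries no information about what happens on $E$, so it does not tell us where $E$ may be cut. A continuous potential does: it records how much of the ascent from $0$ to $1$ takes place on each part of $E$. This is why the proof passes through (a). Section~\ref{sec:model} introduces the two constructions, of the potential and of the holes, and carries them out for the set of Example~\ref{ex:walls}. Sections~\ref{sec:density} and~\ref{sec:potential} prove (a), Section~\ref{sec:cut} proves (b), and Section~\ref{sec:removable} proves Theorem~\ref{thm:removable}.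

\section{Line integrals and potentials}\label{sec:prelim}

A curve \emph{from $A$ to $B$} starts in $A$ and ends in $B$, and $\inf\emptyset=\infty$. The modulus is monotone and countably subadditive in the family, and $\operatorname{Mod}\Gamma_1\le\operatorname{Mod}\Gamma_2$ if every curve of $\Gamma_1$ has a subcurve in $\Gamma_2$. We use the following facts on a rectifiable curve $\gamma$ with endpoints $a,b$.

\begin{enumerate}
\item[(L1)] In any Lipschitz parametrization, $\int_\gamma\rho\,ds=\int\rho(\gamma(t))|\gamma'(t)|\,dt$ for Borel $\rho\ge0$. The arclength parametrization is $1$-Lipschitz with $|\gamma'|=1$ a.e. Consequently, if $T\colon\mathbb R^n\to\mathbb R^n$ is $L$-Lipschitz, then $\int_{T\circ\gamma}\rho\,ds\le L\int_\gamma\rho\circ T\,ds$.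
\item[(L2)] If $Y$ is countable, then $\gamma$ has zero length in $Y$, that is, $\int_\gamma\mathbf 1_Y\,ds=0$. Indeed, $\gamma'=0$ at every density point of $\gamma^{-1}(y)$ where $\gamma'$ exists, so in the arclength parametrization $\gamma^{-1}(y)$ is null for each point $y$.
\item[(L3)] If $v$ is locally Lipschitz on an open set containing $|\gamma|$, then $|v(a)-v(b)|\le\int_\gamma\operatorname{Lip}v\,ds$. Indeed, in the arclength parametrization $v\circ\gamma$ is Lipschitz, and $|(v\circ\gamma)'(t)|\le\operatorname{Lip}v(\gamma(t))$ wherever the derivative exists, because $\gamma$ is $1$-Lipschitz.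
\item[(L4)] If $f\colon[0,\infty)\to[0,\infty)$ is continuous and $[r_1,r_2]$ is the range of $|x|$ on $|\gamma|$, then $\int_\gamma f(|x|)\,ds\ge\int_{r_1}^{r_2}f(r)\,dr$. This is (L3) for $v(x)=\int_0^{|x|}f$, which has $\operatorname{Lip}v(x)\le f(|x|)$, on a subcurve whose endpoints have norms $r_1$ and $r_2$.
\end{enumerate}

For continuous $v$ the function $\operatorname{Lip}v$ is Borel: it is the decreasing limit, as $r\to0$, of the functions $x\mapsto\sup_{0<|h|<r}|v(x+h)-v(x)|/|h|$, which are suprema of continuous functions. Moreover $\operatorname{Lip}(v+w)\le\operatorname{Lip}v+\operatorname{Lip}w$, and $\operatorname{Lip}(\phi\circ v)\le L\operatorname{Lip}v$ if $\phi$ is $L$-Lipschitz.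

The next lemma turns potentials into admissible densities. A continuous function cannot gain height on a countable set, because the image of a countable set is null.

\begin{lemma}\label{lem:countable}
Let $Z\subset\mathbb R^n$ be closed, $v\in C(\mathbb R^n)$, $G\ge0$ Borel, and let $\gamma$ be a rectifiable curve with endpoints $a,b$ such that $|\gamma|\cap Z$ is countable. Suppose that $|v(a')-v(b')|\le\int_\beta G\,ds$ for every subcurve $\beta$ of $\gamma$ with $|\beta|\cap Z=\emptyset$ and endpoints $a',b'$. Then $|v(a)-v(b)|\le\int_\gamma G\,ds$.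
\end{lemma}

\begin{proof}
Since $Z$ is closed, $\gamma^{-1}(\mathbb R^n\setminus Z)$ is relatively open in the parameter interval and has countably many components $I_l$, which are intervals. The hypothesis, applied on compact subintervals of $I_l$, shows that the interval $v(\gamma(I_l))$ has length at most $\int_{\gamma|I_l}G\,ds$. The interval between $v(a)$ and $v(b)$ lies in the connected set $v(|\gamma|)$, so it is covered by the intervals $v(\gamma(I_l))$ and the countable set $v(|\gamma|\cap Z)$. Its length is therefore at most $\sum_l\int_{\gamma|I_l}G\,ds\le\int_\gamma G\,ds$.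
\end{proof}

\begin{remark}\label{rem:capacity}
If $v$ is continuous, equal to $0$ on $F_1$ and $1$ on $F_2$, and locally Lipschitz off the closed set $E$, then (L3) and Lemma~\ref{lem:countable} show that $(\operatorname{Lip}v)\mathbf 1_{\mathbb R^n\setminus E}$ is admissible for $\Gamma_E$. Theorem~\ref{thm:main}(a) is the converse, so $\operatorname{Mod}\Gamma_E$ is the infimum of $\int_{\mathbb R^n\setminus E}(\operatorname{Lip}v)^n\,dm$ over all such $v$.
\end{remark}

\section{The two constructions on a Cantor set of walls}\label{sec:model}

In this section $C$, $E=C\times\mathbb R$, $F_1$ and $F_2$ are as in Example~\ref{ex:walls}, and points of the plane are written $(x,y)$. The $2^p$ closed intervals of length $3^{-p}$ in the $p$-th step of the construction of $C$ are the \emph{intervals of generation $p$}; two of them are at distance at least $3^{-p}$, and each contains two intervals of generation $p+1$. Lemmas~\ref{lem:chain} and~\ref{lem:cutoff} are general and are used again later.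

\subsection{Chains with jumps}\label{sub:chains}

Given an admissible density, the obvious candidate for a potential is the least cost of reaching a point from $F_1$ along curves that meet $E$ countably. For the walls, the density $0$ is admissible, and this candidate is $0$ on $\{x\le0\}$ and $\infty$ on $\{x>0\}$. It is discontinuous, and truncation does not help. To force continuity we allow a path to jump across $E$ at a price that tends to $0$ with the length of the jump. The price must tend to $0$ so slowly that jumping does not become a cheap way to reach $F_2$.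

Let $a_1>a_2>\cdots$ tend to $0$, and put $a_0=\infty$. The \emph{gauge} of this sequence is the function
\begin{equation}\label{eq:gauge}
h(0)=0,\qquad h(r)=\frac1p\quad\text{for }a_p\le r<a_{p-1},\ p\ge1.
\end{equation}
It is nondecreasing, $h\le1$, and $h(r)\to0$ as $r\to0$. Its purpose is the following property:
\begin{equation}\label{eq:onejump}
r_{(1)}\ge\dots\ge r_{(J)}>0,\quad\sum_{p=1}^Jh(r_{(p)})<1\quad\Longrightarrow\quad r_{(p)}<a_p\ \text{ for }1\le p\le J.
\end{equation}
Indeed, $p\,h(r_{(p)})\le h(r_{(1)})+\dots+h(r_{(p)})<1$, while $h(r)\ge1/p$ for $r\ge a_p$.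

Let $\Omega\subset\mathbb R^n$ be open, $g\colon\Omega\to[0,\infty)$ continuous and $F\subset\mathbb R^n$ non-empty. A \emph{chain} from $F$ to a point $z$ is a finite sequence $z_0\in F,z_1,\dots,z_l=z$ in which each step from $z_{i-1}$ to $z_i$ is either a \emph{jump}, of cost $h(|z_i-z_{i-1}|)$, or an \emph{arc}, that is, a rectifiable curve $\gamma$ in $\Omega$ from $z_{i-1}$ to $z_i$, of cost $\int_\gamma g\,ds$. The \emph{chain potential} $u(z)$ is the infimum of the total costs of chains from $F$ to $z$.

\begin{lemma}\label{lem:chain}
The chain potential $u$ is continuous on $\mathbb R^n$, $0\le u\le1$, and $u=0$ on $F$. It is locally Lipschitz on $\Omega$ with $\operatorname{Lip}u\le g$.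
\end{lemma}

\begin{proof}
A single jump costs at most $1$, and the chain without steps costs $0$. Appending a jump to a chain gives $|u(z)-u(z')|\le h(|z-z'|)$, which proves continuity. If $\bar B(z,r)\subset\Omega$, appending a segment gives $|u(z')-u(z'')|\le|z'-z''|\max_{\bar B(z,r)}g$ for $z',z''\in B(z,r)$, and the maximum tends to $g(z)$ as $r\to0$.
\end{proof}

All the work lies in the lower bound for $u$ on $F_2$. For the walls take $\Omega=\mathbb R^2\setminus E$, $g=0$, $F=F_1$ and $a_p=3^{-p}$. We claim that $u=1$ on $\{x\ge1\}$. Suppose that a chain from $F_1$ to a point of $\{x\ge1\}$ costs less than $1$. Project each step to the $x$-axis: an arc gives an interval that misses $C$, and a jump gives the interval between the abscissas of its endpoints. Together these intervals cover $[-1,1]$, so those that come from the $J$ jumps of positive length cover $C$. By \eqref{eq:onejump}, the interval $H_p$ of the $p$-th longest jump has length less than $3^{-p}$, so it meets at most one interval of generation $p$. Choose inductively $I_1\supset I_2\supset\dots\supset I_J$, with $I_p$ of generation $p$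 and disjoint from $H_p$. The points of $C\cap I_J$ are not covered, a contradiction. Thus $u$ is continuous, rises from $0$ on $F_1$ to $1$ on $F_2$, and has $\operatorname{Lip}u=0$ off $E$.

\subsection{Staggered holes}\label{sub:holes}

We now cut every wall into pieces of height less than a given $\lambda>0$, keeping a potential with small gradient. The holes are described by $N$ translates of one periodic cutoff function whose sum is constant.

\begin{lemma}\label{lem:cutoff}
Let $\lambda>0$, let $N\ge2$ be an integer and $\delta=\lambda/N$. There is a smooth $\lambda$-periodic function $k\colon\mathbb R\to[0,1]$ whose translates $k_b(s)=k(s-b\delta)$, $1\le b\le N$, have the following properties.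
\begin{enumerate}
\item[(K1)] $k_b=0$ on the open set $U_b=\{s:\operatorname{dist}(s-b\delta,\lambda\mathbb Z)<\delta/4\}$, whose complement is a union of disjoint compact intervals of length less than $\lambda$, only finitely many of which meet a bounded set.
\item[(K2)] $\sum_{b=1}^Nk_b=N-1$.
\item[(K3)] Let $P\ge1$ be an integer, and for $1\le q\le PN$ let $b(q)\in\{1,\dots,N\}$ satisfy $b(q)\equiv q\pmod N$. If $W_1,\dots,W_{PN}\in[0,\frac1{PN}]$ and there is $q_0$ such that the $W_q$ with $q<q_0$ are all equal and $W_q=0$ for $q>q_0$, then $\big|\sum_qW_qk_{b(q)}'\big|\le\|k'\|_\infty/P$.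
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\varphi\ge0$ be smooth with $\int\varphi=1$ and support in $[-\delta/4,\delta/4]$, and let $\psi=\mathbf 1_{[-\delta/2,\delta/2)}*\varphi$. Then $0\le\psi\le1$, $\psi=1$ on $[-\delta/4,\delta/4]$, $\psi=0$ off $(-3\delta/4,3\delta/4)$, and $\sum_{j\in\mathbb Z}\psi(s-j\delta)=(1*\varphi)(s)=1$. Put $k(s)=1-\sum_{l\in\mathbb Z}\psi(s-l\lambda)$. This sum runs over part of the terms of the previous one, so $0\le k\le1$, and (K1) holds. Every integer $j$ is uniquely $b+lN$ with $1\le b\le N$, so $\sum_b(1-k_b(s))=\sum_j\psi(s-j\delta)=1$, which is (K2). For (K3), split $\{1,\dots,PN\}$ into $P$ blocks of $N$ consecutive indices; on each block $b(q)$ runs once through $1,\dots,N$. On a block that does not contain $q_0$ the weights are equal, so the block contributes a multiple of $\sum_bk_b'=0$. The block containing $q_0$ contributes at most $N\cdot\frac1{PN}\|k'\|_\infty$.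
\end{proof}

Let $c\colon\mathbb R\to[0,1]$ be the Cantor function: it is continuous and nondecreasing, $0$ on $(-\infty,0]$, $1$ on $[1,\infty)$, locally constant off $C$, and it increases by $2^{-p}$ across each interval of generation $p$. The function $(x,y)\mapsto c(x)$ is a potential for the walls with the same properties as $u$ above, and it is more explicit. Let $N\ge2$ and $P$ be powers of $2$, let $PN=2^p$, and let $I_1,\dots,I_{PN}$ be the intervals of generation $p$ from left to right. The part of the ascent of $c$ that takes place on $I_q$ is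
\[
c_q=\min\Big\{\max\Big\{c-\frac{q-1}{PN},0\Big\},\frac1{PN}\Big\},
\]
which is $0$ to the left of $I_q$, equals $\frac1{PN}$ to the right of $I_q$, and is locally constant off $C\cap I_q$. We switch this ascent off at the heights $U_{b(q)}$ and remove the walls there (Figure~\ref{fig:holes}):
\[
w(x,y)=\sum_{q=1}^{PN}c_q(x)\,k_{b(q)}(y),\qquad E'=\bigcup_{q=1}^{PN}(C\cap I_q)\times(\mathbb R\setminus U_{b(q)}).
\]
The set $E'\subset E$ is closed, and its connected subsets are contained in vertical segments of length less than $\lambda$. The function $w$ is continuous, $w=0$ on $\{x\le0\}$, and $w=\frac1{PN}\cdot P(N-1)=1-\frac1N$ on $\{x\ge1\}$ by (K2). Let $(x_0,y_0)\notin E'$. If $x_0\notin C$, all $c_q$ are constant near $x_0$. If $x_0\in C\cap I_q$, then $c_{q'}$ is constant near $x_0$ for $q'\ne q$, and $k_{b(q)}=0$ near $y_0$ by (K1). In both cases $w(x,y)=\sum_qc_q(x_0)k_{b(q)}(y)$ near $(x_0,y_0)$, so $w$ is smooth there, and (K3) gives $\operatorname{Lip}w(x_0,y_0)\le\|k'\|_\infty/P$.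

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.4cm,y=0.9cm]
\foreach \px/\hb in {0/1,2/2,6/3,8/4,18/1,20/2,24/3,26/4}{
  \fill[gray!55] (\px,0.2) rectangle ({\px+1},4.3);
  \foreach \sh in {0,2}{
    \fill[white] ({\px-0.05},{0.5*\hb+\sh-0.125}) rectangle ({\px+1.05},{0.5*\hb+\sh+0.125});}}
\draw[thick] (-0.6,0.5) -- (1,0.5) -- (2,1) -- (3,1) -- (6,1.5) -- (7,1.5) -- (8,2) -- (9,2)
  -- (18,2.5) -- (19,2.5) -- (20,3) -- (21,3) -- (24,3.5) -- (25,3.5) -- (26,4) -- (28.5,4);
\draw[<->] (-1.2,0.5) -- node[left] {$\lambda$} (-1.2,2.5);
\end{tikzpicture}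
\caption{Staggered holes in the set $C\times\mathbb R$, with $C$ the Cantor set. The gray strips lie over the eight intervals of the third generation of $C$. In each strip the holes repeat with period $\lambda$, and from one strip to the next they move up by $\lambda/4$. A curve that crosses the strips through the holes has to move vertically between consecutive strips, so it is long when the strips are many.}
\label{fig:holes}
\end{figure}

By (L3) and Lemma~\ref{lem:countable}, every rectifiable curve in $\Gamma_{E'}$ has length at least $L=(1-\frac1N)P/\|k'\|_\infty$. Since $k$ depends only on $\lambda$ and $N$, we have $L\to\infty$ as $P\to\infty$. Both continua lie in $\bar B(0,3)$. The curves that reach $\partial B(0,R)$ have modulus at most $2\pi/\log(R/3)$ by \eqref{eq:ring}, and $L^{-1}\mathbf 1_{B(0,R)}$ is admissible for the remaining curves of $\Gamma_{E'}$. Hence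
\[
\operatorname{Mod}\Gamma_{E'}\le\frac{2\pi}{\log(R/3)}+\frac{\pi R^2}{L^2}<\frac13\le\operatorname{Mod}\Gamma
\]
if first $R$ and then $P$ are chosen large. So the cut set $E'$ is still not $CNED$. To reach a totally disconnected set one repeats the cut with $\lambda\to0$. The potential $w$ is then no longer a function of $x$ alone, and the strips $I_q\times\mathbb R$ have to be replaced by the sets on which the potential takes values in a short interval. This is done in Section~\ref{sec:cut}.

\section{Improving the density}\label{sec:density}

In this section and the next we fix $E,F_1,F_2,\mu$ as in Theorem~\ref{thm:main}; decreasing $\mu$, we assume $\mu<\infty$. Fix $\rho_0$ admissible for $\Gamma_E$ with $\|\rho_0\|_n^n<\mu$, and put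
\[
S=E\cup F_1\cup F_2,\qquad\Omega=\mathbb R^n\setminus S .
\]
The set $S$ is closed because $E$ is, so $\Omega$ is open. If $\Omega=\emptyset$, any $v\in C_c(\mathbb R^n;[0,1])$ with $v=0$ near $F_1$ and $v=1$ near $F_2$ is locally constant on $\mathbb R^n\setminus E\subset F_1\cup F_2$, and (a) holds. So we assume $\Omega\ne\emptyset$. Fix $0<\kappa<1/2$; it will be taken small at the end of Section~\ref{sec:potential}.

Let $\mathcal C$ be the class of rectifiable curves, constant ones included, whose trace meets $S$ in a countable set. It is closed under passing to subcurves, reversal and concatenation. For a Borel function $\rho\ge0$ on $\Omega$ and $\gamma\in\mathcal C$, the \emph{$\rho$-cost} $\int_\gamma\rho\,ds$ is well defined, because $\gamma$ has zero length in $S$ by (L2). For non-empty sets $A,B$ put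
\[
d_\rho(A,B)=\inf\Big\{\int_\gamma\rho\,ds:\ \gamma\in\mathcal C\text{ from }A\text{ to }B\Big\}\in[0,\infty].
\]
This quantity is symmetric, nondecreasing in $\rho$, zero if $A\cap B\ne\emptyset$, and $d_\rho(A,B)\le d_\rho(A,y)+d_\rho(y,B)$ for every \emph{point} $y$. We improve $\rho_0$ in three ways, each at a small cost in norm: we make it continuous on $\Omega$, bounded below, and heavy near $S$.

\subsection{A continuous density}

Lemma~\ref{lem:chain} needs a continuous density. Ordinary mollification averages $\rho_0$ over translates of a curve, but a translate of a curve in $\Gamma_E$ need not meet $E$ countably, nor join $F_1$ and $F_2$. We average instead over deformations that fix $S$ pointwise; this is the reason for including $F_1$ and $F_2$ in $S$.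

Let $s(x)=\min\{1,\operatorname{dist}(x,S)\}$, a $1$-Lipschitz function, and for $|z|\le1$ let $T_z(x)=x+\kappa s(x)z$. Then
\[
(1-\kappa)|x-y|\le|T_zx-T_zy|\le(1+\kappa)|x-y| .
\]
The map $T_z$ is onto: given $y$, the map $x\mapsto y-\kappa s(x)z$ is a contraction of $\mathbb R^n$, and its fixed point is a preimage of $y$. So $T_z$ is a bi-Lipschitz bijection of $\mathbb R^n$ that fixes each point of $S$, and hence $T_z(\Omega)=\Omega$. For $x\in\Omega$ define
\[
\rho_1(x)=\frac{1+\kappa}{m(B(0,1))}\int_{B(0,1)}\rho_0(T_zx)\,dm(z)=\frac{1+\kappa}{m(B(x,\kappa s(x)))}\int_{B(x,\kappa s(x))}\rho_0\,dm .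
\]
The second expression shows that $\rho_1$ is finite and continuous on $\Omega$, since $\rho_0$ is locally integrable and the radius $\kappa s$ is continuous and positive on $\Omega$. As $T_z^{-1}$ is $(1-\kappa)^{-1}$-Lipschitz, it multiplies measure by at most $(1-\kappa)^{-n}$, so $\|\rho_0\circ T_z\|_n\le(1-\kappa)^{-1}\|\rho_0\|_n$. Minkowski's integral inequality gives $\|\rho_1\|_{L^n(\Omega)}\le\frac{1+\kappa}{1-\kappa}\|\rho_0\|_n$.

Let $\gamma\in\mathcal C$ be a curve from $F_1$ to $F_2$. Then $T_z\circ\gamma$ is a rectifiable curve from $F_1$ to $F_2$, and $|T_z\circ\gamma|\cap E=|\gamma|\cap E$ is countable. By admissibility and (L1), $1\le\int_{T_z\circ\gamma}\rho_0\,ds\le(1+\kappa)\int_\gamma\rho_0\circ T_z\,ds$. Averaging over $z\in B(0,1)$ and using Tonelli's theorem and (L2), we obtain $\int_\gamma\rho_1\,ds\ge1$.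

\subsection{A lower bound}

Curves of bounded cost should stay in a bounded set and have bounded length. Let
\[
\hat\sigma(r)=\frac1{(2+r)\log(2+r)},\qquad\sigma(x)=\hat\sigma(|x|).
\]
The function $\hat\sigma$ is positive and decreasing with $\int^\infty\hat\sigma\,dr=\infty$, while $\sigma\in L^n(\mathbb R^n)$ because $r^{n-1}\hat\sigma(r)^n\le(2+r)^{-1}(\log(2+r))^{-n}$ and $n\ge2$. Put $g_0=\rho_1+\kappa\sigma$ on $\Omega$. Then $g_0\ge\kappa\sigma$ is continuous, and
\begin{equation}\label{eq:g0}
d_{g_0}(F_1,F_2)\ge1,\qquad\|g_0\|_{L^n(\Omega)}\le\frac{1+\kappa}{1-\kappa}\|\rho_0\|_n+\kappa\|\sigma\|_n .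
\end{equation}

\subsection{Lower semicontinuity after weighting}

A very short jump near a point $y$ should save very little. If $y_k\to y$ and $y_k$ can be reached from $A$ at cost $t$, we thus want $y$ itself to be reachable at cost about $t$. For a fixed density this is false. In the plane, let $S$ be the union of $[-1,0]\times[-1,1]$ and the rectangles $[\frac1{2k+1},\frac1{2k}]\times[-1,1]$, $k\ge1$, let $\rho=1$ and $A=\{(0,2)\}$. Points $y_k\to0$ on the $x$-axis between consecutive rectangles have $d_\rho(A,y_k)\le3$. But a curve from $A$ to $0$ ends with a non-constant subcurve in $\bar B(0,\frac12)$, which either lies in $[-1,0]\times[-1,1]$ or crosses one of the thin rectangles; so it meets $S$ uncountably, and $d_\rho(A,0)=\infty$. The corridors used to reach $y_k$ have small area, so they can be made expensive by a small change of the density in $L^n$. The next lemma shows that this is a remedy in general.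

Let $K_j=\{x:|x|\le j,\ \operatorname{dist}(x,S)\ge1/j\}$, $j\ge1$. These sets are compact, $K_j\subset\operatorname{int}K_{j+1}$, and $\bigcup_jK_j=\Omega$. Also $K_j\ne\Omega$, since $\Omega$ is a non-empty open proper subset of $\mathbb R^n$ and so is not compact.

\begin{lemma}\label{lem:lsc}
Let $\rho,\rho'\colon\Omega\to[0,\infty)$ be continuous with $\kappa\sigma\le\rho\le\rho'$, and suppose that $M_j=\inf_{\Omega\setminus K_j}\rho'/\rho\to\infty$ as $j\to\infty$. If $A\ne\emptyset$ is compact and $y_k\to y$ in $\mathbb R^n$, then
\[
d_\rho(A,y)\le\liminf_{k\to\infty}d_{\rho'}(A,y_k).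
\]
\end{lemma}

\begin{proof}
Let $t<\infty$ be larger than the right-hand side; we show $d_\rho(A,y)\le t$. After passing to a subsequence there are $\gamma_k\in\mathcal C$ from $A$ to $y_k$ of $\rho'$-cost, and hence of $\rho$-cost, less than $t$.

\emph{Length bound.} Let $A\subset\bar B(0,R_A)$ and choose $R$ with $\kappa\int_{R_A}^R\hat\sigma\,dr>t+1$. By (L4) and $\rho\ge\kappa\sigma$, a curve in $\mathcal C$ that starts in $A$ and has $\rho$-cost at most $t+1$ lies in $B(0,R)$. On $\Omega\cap B(0,R)$ we have $\rho\ge\kappa\hat\sigma(R)=:1/L$, so the length of such a curve is at most $L$ times its $\rho$-cost.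

\emph{Tails.} A subcurve of $\gamma_k$ that avoids $K_j$, except possibly at its initial parameter, has $\rho$-cost at most $t/M_j$, since $\rho\le\rho'/M_j$ on $\Omega\setminus K_j$.

\emph{Case 1: for each $j$, infinitely many $\gamma_k$ miss $K_j$.} These curves have length at most $Lt/M_j$, so $\operatorname{dist}(y,A)\le Lt/M_j$ for every $j$. Hence $y\in A$ and $d_\rho(A,y)=0$.

\emph{Case 2: there is $j_0$ such that all but finitely many $\gamma_k$ meet $K_{j_0}$.} Discard the exceptions. For $j\ge j_0$ let $x_{k,j}$ be the last point of $\gamma_k$ in $K_j$; the tail after it gives $d_\rho(x_{k,j},y_k)\le t/M_j$. By compactness and a diagonal argument we may assume that $x_{k,j}\to x_j\in K_j$ as $k\to\infty$, for every $j\ge j_0$. The density $\rho$ is bounded on a ball around $x_j$ contained in $\Omega$, so segments give $d_\rho(x_{k,j},x_{l,j})\to0$ as $k,l\to\infty$. By the triangle inequality $\limsup_{k,l}d_\rho(y_k,y_l)\le2t/M_j$ for all $j\ge j_0$, and so $d_\rho(y_k,y_l)\to0$ as $k,l\to\infty$.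

Let $0<\tau<1$. Along a further subsequence there are curves $\beta_k\in\mathcal C$ from $y_k$ to $y_{k+1}$ of $\rho$-cost less than $\tau2^{-k}$, $k\ge1$. The concatenations $\gamma_1*\beta_1*\dots*\beta_l$ start in $A$ and have $\rho$-cost at most $t+\tau$, so their lengths are at most $L(t+1)$. Thus the lengths of the $\beta_l$ are summable, and the infinite concatenation $\gamma_1*\beta_1*\beta_2*\cdots$, completed by the endpoint $y=\lim_ly_l$, is a rectifiable curve from $A$ to $y$. Its trace meets $S$ in a countable union of countable sets and possibly in $y$, so it belongs to $\mathcal C$. Hence $d_\rho(A,y)\le t+\tau$, and we let $\tau\to0$.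
\end{proof}

The last step is where the definition of $CNED$ fits the argument: the class $\mathcal C$ survives infinite concatenation because a countable union of countable sets is countable.

Each use of Lemma~\ref{lem:lsc} trades a heavier density for a lighter one. A chain may have any finite number of jumps, and each jump will cost one such trade, so we need an infinite increasing sequence of densities with a continuous limit.

\begin{lemma}\label{lem:densities}
There are continuous functions $g_0\le g_1\le g_2\le\dots\le g$ on $\Omega$, with values in $[0,\infty)$ and with $g_0$ as above, such that $\|g\|_{L^n(\Omega)}\le\|g_0\|_{L^n(\Omega)}+\kappa$ and, for every $p\ge1$, every compact $A\ne\emptyset$ and every sequence $y_k\to y$,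
\begin{equation}\label{eq:lsc}
d_{g_{p-1}}(A,y)\le\liminf_{k\to\infty}d_{g_p}(A,y_k).
\end{equation}
\end{lemma}

\begin{proof}
Let $p\ge1$ and let $g_{p-1}\ge\kappa\sigma$ be continuous and in $L^n(\Omega)$. Since $\Omega\setminus K_j$ decreases to $\emptyset$, there are $p\le j_1<j_2<\cdots$ with $\int_{\Omega\setminus K_{j_i}}g_{p-1}^n\,dm\le2^{-i}$. Choose continuous $\chi_i\colon\Omega\to[0,1]$ with $\chi_i=0$ on $K_{j_i}$ and $\chi_i=1$ off $K_{j_i+1}$, and put $\chi=\sum_i\chi_i$. Since $\chi_l=0$ on $K_{j_i}$ for $l\ge i$, the sum is locally finite, $\chi$ is continuous, $\chi=0$ on $K_{j_1}\supset K_p$, and $\chi\le i$ on $K_{j_{i+1}}$. Therefore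
\[
\int_\Omega(\chi g_{p-1})^n\,dm\le\sum_{i\ge1}i^n\int_{K_{j_{i+1}}\setminus K_{j_i}}g_{p-1}^n\,dm\le\sum_{i\ge1}i^n2^{-i}<\infty .
\]
On the other hand $\chi\ge i$ off $K_{j_i+1}$, so $\inf_{\Omega\setminus K_j}\chi\to\infty$. Let $g_p=(1+\varepsilon_p\chi)g_{p-1}$ with $\varepsilon_p>0$ so small that $\|g_p-g_{p-1}\|_{L^n(\Omega)}\le2^{-p}\kappa$. Lemma~\ref{lem:lsc} with $\rho=g_{p-1}$ and $\rho'=g_p$ gives \eqref{eq:lsc}. Since $g_p=g_{p-1}$ on $K_p$, the limit $g=\lim_pg_p$ equals $g_j$ on $K_j$, so it is finite and continuous on $\Omega=\bigcup_j\operatorname{int}K_j$. The norm bound follows by monotone convergence.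
\end{proof}

\section{The continuous potential}\label{sec:potential}

We prove Theorem~\ref{thm:main}(a). The potential is a chain potential with the density $g$ of Lemma~\ref{lem:densities}, and the task is to choose the scales $a_p$. By \eqref{eq:onejump}, a chain of cost less than $1$ uses, in effect, one jump at each scale. We enlarge the $p$-th longest jump to a ball from a finite family $\mathfrak B_p$ and then delete the balls one at a time, the smallest first. Deleting the ball of scale $p$ will lose at most $2^{-p}\varepsilon$ and replace $g_p$ by $g_{p-1}$; when no ball is left, \eqref{eq:g0} applies.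

Fix $0<\varepsilon<1/4$. Choose $R_1$ with $F_1\subset B(0,R_1)$ and then $R_0>R_1+\frac12$ with
\begin{equation}\label{eq:R0}
\kappa\int_{R_1+1/2}^{R_0}\hat\sigma\,dr>1 .
\end{equation}

\begin{lemma}\label{lem:insert}
Let $p\ge1$ and let $\mathcal A$ be a finite family of non-empty compact sets. For all sufficiently small $r>0$, all $y\in\bar B(0,R_0)$ and all $A,A'\in\mathcal A$,
\begin{equation}\label{eq:insert}
d_{g_p}(A,\bar B(y,r))+d_{g_p}(\bar B(y,r),A')\ge\min\{1,d_{g_{p-1}}(A,A')\}-2^{-p}\varepsilon .
\end{equation}
\end{lemma}

\begin{proof}
Suppose that \eqref{eq:insert} fails for radii $\varrho_k\to0$ and centers $y_k$. Since $\mathcal A$ is finite and $\bar B(0,R_0)$ is compact, we may assume that it fails for one pair $A,A'$ and that $y_k\to y$. Let $\theta$ be the right-hand side of \eqref{eq:insert}; the minimum with $1$ makes it finite, and $\theta<d_{g_{p-1}}(A,A')$. There are $y_k',y_k''\in\bar B(y_k,\varrho_k)$ with $d_{g_p}(A,y_k')+d_{g_p}(y_k'',A')<\theta$, and $y_k',y_k''\to y$. By the triangle inequality through the point $y$ and by \eqref{eq:lsc},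
\[
d_{g_{p-1}}(A,A')\le\liminf_kd_{g_p}(A,y_k')+\liminf_kd_{g_p}(A',y_k'')\le\theta,
\]
a contradiction.
\end{proof}

The lemma is uniform in the position of the small ball, but it needs the larger sets to range over a finite family. This is why jumps are replaced by balls centered on finite nets. We choose inductively radii $r_1>r_2>\cdots$ with $r_p\le2^{-p}$ and finite families $\mathfrak B_p$ of closed balls. Given $\mathfrak B_1,\dots,\mathfrak B_{p-1}$, let $\mathcal A_{p-1}=\{F_1,F_2\}\cup\mathfrak B_1\cup\dots\cup\mathfrak B_{p-1}$ and take $r_p$ so small that \eqref{eq:insert} holds for $r=r_p$ and $\mathcal A=\mathcal A_{p-1}$. Put $a_p=r_p/2$, take a finite set $Y_p\subset\bar B(0,R_0)$ such that every point of $\bar B(0,R_0)$ is within $a_p$ of $Y_p$, and let $\mathfrak B_p=\{\bar B(y,r_p):y\in Y_p\}$. Then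
\begin{equation}\label{eq:net}
\text{every ball }\bar B(z,r)\text{ with }z\in\bar B(0,R_0),\ r\le a_p,\text{ lies in a member of }\mathfrak B_p .
\end{equation}

\begin{lemma}\label{lem:necklace}
Let $J\ge0$, $A_0=F_1$, $A_{J+1}=F_2$, and let $A_1,\dots,A_J$ consist, in any order, of exactly one ball from each of $\mathfrak B_1,\dots,\mathfrak B_J$. Then
\[
\sum_{i=0}^Jd_{g_J}(A_i,A_{i+1})\ge1-\varepsilon(1-2^{-J}).
\]
\end{lemma}

\begin{proof}
Induction on $J$; the case $J=0$ is \eqref{eq:g0}. Let $J\ge1$, and let $A_i$ be the ball from $\mathfrak B_J$. Its neighbors $A_{i-1},A_{i+1}$ belong to $\mathcal A_{J-1}$. Let $\alpha=d_{g_{J-1}}(A_{i-1},A_{i+1})$ and let $\alpha'$ be the sum of $d_{g_{J-1}}(A_l,A_{l+1})$ over $l\ne i-1,i$. By \eqref{eq:insert} and $g_J\ge g_{J-1}$, the sum in the statement is at least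
\[
\min\{1,\alpha\}-2^{-J}\varepsilon+\alpha'\ge\min\{1,\alpha+\alpha'\}-2^{-J}\varepsilon .
\]
Now $\alpha+\alpha'$ is the sum for the sequence with $A_i$ deleted, so $\alpha+\alpha'\ge1-\varepsilon(1-2^{-J+1})$ by induction, and $1-\varepsilon(1-2^{-J+1})-2^{-J}\varepsilon=1-\varepsilon(1-2^{-J})$.
\end{proof}

Let $h$ be the gauge \eqref{eq:gauge} of the sequence $(a_p)$, and let $u$ be the chain potential for $\Omega$, $g$ and $F=F_1$. Lemma~\ref{lem:chain} applies to $u$.

\begin{lemma}\label{lem:lower}
$u\ge1-\varepsilon$ on $F_2$.
\end{lemma}

\begin{proof}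
It suffices to show that a chain from $F_1$ to a point of $F_2$ with total cost less than $1$ costs at least $1-\varepsilon$. Delete the jumps of length $0$ and let $J$ be the number of remaining jumps. By \eqref{eq:onejump} the $p$-th longest jump has length less than $a_p\le2^{-p-1}$; in particular the lengths of the jumps add up to at most $\frac12$.

\emph{All points $z_i$ of the chain lie in $\bar B(0,R_0)$.} Suppose $|z_i|>R_0$. To each arc assign the interval of values of $|x|$ on it, and to each jump the interval between the norms of its endpoints. The intervals of consecutive steps intersect and $|z_0|<R_1$, so together they cover $[R_1,R_0]$. The intervals of the jumps have total length at most $\frac12$. Hence the intervals of the arcs cover a set $D\subset[R_1,R_0]$ whose complement in $[R_1,R_0]$ has measure at most $\frac12$. By (L4), $g\ge\kappa\sigma$, the monotonicity of $\hat\sigma$ and \eqref{eq:R0}, the arcs cost at least $\kappa\int_D\hat\sigma\,dr\ge\kappa\int_{R_1+1/2}^{R_0}\hat\sigma\,dr>1$, a contradiction.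

\emph{The arcs cost at least $1-\varepsilon$.} If the $p$-th longest jump goes from $z'$ to $z''$, both points lie in $\bar B(z',|z'-z''|)$, which by \eqref{eq:net} is contained in a ball of $\mathfrak B_p$. Let $A_1,\dots,A_J$ be these balls, in the order in which the jumps occur, and $A_0=F_1$, $A_{J+1}=F_2$. For each $i$, either no arc lies between the corresponding jumps (or ends of the chain), and then $A_i\cap A_{i+1}\ne\emptyset$, or the arcs in between concatenate to a curve from $A_i$ to $A_{i+1}$, which lies in $\Omega$ and so belongs to $\mathcal C$. As $g\ge g_J$, the arcs cost at least $\sum_id_{g_J}(A_i,A_{i+1})\ge1-\varepsilon$ by Lemma~\ref{lem:necklace}.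
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
It remains to make $u$ constant near the continua and compactly supported. Let $\phi(t)=\min\{1,\max\{0,\frac{t-\varepsilon}{1-3\varepsilon}\}\}$, which is $(1-3\varepsilon)^{-1}$-Lipschitz. The function $\phi\circ u$ is continuous, equals $0$ on the open set $\{u<\varepsilon\}\supset F_1$, and equals $1$ on the open set $\{u>1-2\varepsilon\}\supset F_2$. Since $\mathbb R^n\setminus E\subset\Omega\cup F_1\cup F_2$, it is locally Lipschitz on $\mathbb R^n\setminus E$, with $\operatorname{Lip}(\phi\circ u)\le g/(1-3\varepsilon)$ on $\Omega$ and $\operatorname{Lip}(\phi\circ u)=0$ on $F_1\cup F_2$.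

Let $F_1\cup F_2\subset B(0,R_2)$ and $R>R_2$. Let $\zeta=0$ on $\bar B(0,R_2)$, $\zeta=1$ off $B(0,R)$, and $\zeta(x)=\log(|x|/R_2)/\log(R/R_2)$ in between. This Lipschitz function has $\operatorname{Lip}\zeta$ equal a.e.\ to the extremal density of the ring, so $\|\operatorname{Lip}\zeta\|_n^n=\omega_{n-1}(\log(R/R_2))^{1-n}$. Put $v=\max\{\phi\circ u-\zeta,0\}$. Then $v$ is continuous with values in $[0,1]$, vanishes for $|x|\ge R$, equals $0$ near $F_1$ and $1$ near $F_2$, and is locally Lipschitz off $E$ with $\operatorname{Lip}v\le\operatorname{Lip}(\phi\circ u)+\operatorname{Lip}\zeta$. By \eqref{eq:g0} and Lemma~\ref{lem:densities},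
\[
\|\operatorname{Lip}v\|_{L^n(\mathbb R^n\setminus E)}\le\frac1{1-3\varepsilon}\Big(\frac{1+\kappa}{1-\kappa}\|\rho_0\|_n+\kappa\|\sigma\|_n+\kappa\Big)+\omega_{n-1}^{1/n}\Big(\log\frac R{R_2}\Big)^{(1-n)/n}.
\]
As $\kappa,\varepsilon\to0$ and $R\to\infty$, the right-hand side tends to $\|\rho_0\|_n<\mu^{1/n}$; here $n\ge2$ makes the last term vanish. Choosing $\kappa,\varepsilon$ small and $R$ large completes the proof.
\end{proof}

\section{Cutting along the level bands of the potential}\label{sec:cut}

On the singular set the potential $v$ is merely continuous, so a hole can be opened only where the new potential $w$ does not depend on $v$. The function $w$ of Section~\ref{sub:holes} has the form $\Phi(v(x),x)$, where $\partial_t\Phi(t,x)$ is the cutoff $k_{b(q)}$ for $t$ in the $q$-th of $PN$ consecutive intervals $T_q$. This form makes sense for any $v$, and it has two advantages: $\Phi$ is $1$-Lipschitz in $t$, so the gradient of $v$ is not enlarged, and $w$ forgets $v$ wherever $\partial_t\Phi$ vanishes. Two changes are needed. The bands $\{v\in T_q\}$ touch one another, unlike the strips over the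 Cantor intervals, so we also let $\partial_t\Phi$ vanish near the endpoints of each $T_q$. And only a small fraction of the ascent may be lost, so $N$ must be large.

\begin{lemma}\label{lem:cut}
Let $Z\subset\bar B(0,R)$ be compact. Let $v\colon\mathbb R^n\to[0,1]$ be continuous, zero off $\bar B(0,R)$, and locally Lipschitz on $\mathbb R^n\setminus Z$. Let $i\in\{1,\dots,n\}$, $\lambda>0$ and $\eta\in(0,1)$. There are a compact set $Z'\subset Z$ and a continuous function $w\colon\mathbb R^n\to[0,1]$, locally Lipschitz on $\mathbb R^n\setminus Z'$, such that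
\begin{enumerate}
\item[(1)] $v-2\eta\le w\le v$;
\item[(2)] $\operatorname{Lip}w\le(\operatorname{Lip}v)\mathbf 1_{\mathbb R^n\setminus Z}+\eta\mathbf 1_{\bar B(0,R)}$ on $\mathbb R^n\setminus Z'$;
\item[(3)] the projection of each connected subset of $Z'$ to the $x_i$-axis has length at most $\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix an integer $N\ge1/\eta$, so that $N\ge2$, take $k$, $k_b$, $U_b$ from Lemma~\ref{lem:cutoff}, and then fix an integer $P\ge\max\{1,\|k'\|_\infty/\eta\}$, with $b(q)$ as in (K3). For $1\le q\le PN$ let $T_q=[\frac{q-1}{PN},\frac q{PN}]$, and let $\theta_q\colon\mathbb R\to[0,1]$ be continuous with $\operatorname{supp}\theta_q\subset\operatorname{int}T_q$ and $\int\theta_q=\frac{1-\eta}{PN}$; such a function is a constant multiple of one that equals $1$ on most of $T_q$. Define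
\[
W_q(t)=\int_0^t\theta_q\,d\tau,\qquad\Phi(t,x)=\sum_{q=1}^{PN}W_q(t)\,k_{b(q)}(x_i),\qquad w(x)=\Phi(v(x),x).
\]
The function $\Phi$ is $C^1$ on $\mathbb R\times\mathbb R^n$ and $\Phi(0,\cdot)=0$. Since the supports of the $\theta_q$ are disjoint, $\partial_t\Phi(t,x)=\sum_q\theta_q(t)k_{b(q)}(x_i)\in[0,1]$.

\emph{Property (1).} Both $\Phi(t,x)$ and $t-\Phi(t,x)$ are nondecreasing in $t$ and vanish at $t=0$. Each $b$ equals $b(q)$ for exactly $P$ indices $q$, so (K2) gives $\Phi(1,x)=(1-\eta)(1-\frac1N)\ge(1-\eta)^2$. Thus $0\le\Phi(t,x)\le t$ and $t-\Phi(t,x)\le1-(1-\eta)^2\le2\eta$ for $t\in[0,1]$.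

\emph{The gradient in $x$.} Let $t\in T_{q_0}$. Then $W_q(t)=\frac{1-\eta}{PN}$ for $q<q_0$, $W_q(t)=0$ for $q>q_0$, and $0\le W_{q_0}(t)\le\frac1{PN}$. By (K3),
\begin{equation}\label{eq:gradx}
|\nabla_x\Phi(t,x)|=\Big|\sum_qW_q(t)k_{b(q)}'(x_i)\Big|\le\frac{\|k'\|_\infty}P\le\eta\qquad(0\le t\le1).
\end{equation}

\emph{Points outside $Z$.} Let $x\notin Z$. Then $w$ is Lipschitz near $x$, as $\Phi$ is $C^1$ and $v$ is Lipschitz near $x$. From
\[
|w(y)-w(x)|\le|v(y)-v(x)|+|\Phi(v(x),y)-\Phi(v(x),x)|
\]
we get $\operatorname{Lip}w(x)\le\operatorname{Lip}v(x)+|\nabla_x\Phi(v(x),x)|$. The last term is at most $\eta$ by \eqref{eq:gradx}, and it is $0$ for $x\notin\bar B(0,R)$, where $v(x)=0$.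

\emph{The set $Z'$.} Let
\[
Z'=\bigcup_{q=1}^{PN}\{z\in Z:\ v(z)\in\operatorname{supp}\theta_q,\ z_i\notin U_{b(q)}\},
\]
a finite union of closed subsets of $Z$. Let $z\in Z\setminus Z'$. We claim that $w(x)=\Phi(v(z),x)$ for $x$ near $z$. If $v(z)$ lies in no $\operatorname{supp}\theta_q$, then all $\theta_q$ vanish on an open interval $I\ni v(z)$, so $\Phi(\cdot,x)$ is constant on $I$ for every $x$, and $v(x)\in I$ for $x$ near $z$. Otherwise $v(z)\in\operatorname{supp}\theta_q\subset\operatorname{int}T_q$ for some $q$, and $z_i\in U_{b(q)}$. For $x$ near $z$ we have $v(x)\in T_q$ and $x_i\in U_{b(q)}$. On $T_q$ all $\theta_{q'}$ with $q'\ne q$ vanish, and $k_{b(q)}(x_i)=0$ by (K1), so $\Phi(\cdot,x)$ is constant on $T_q$. This proves the claim. Hence $w$ is $C^1$ near $z$ and $\operatorname{Lip}w(z)=|\nabla_x\Phi(v(z),z)|\le\eta$, with $z\in\bar B(0,R)$. Together with the previous step, this gives (2) and shows that $w$ is locally Lipschitz off $Z'$.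

\emph{Property (3).} For $1\le q\le PN$ and each component $H$ of $\mathbb R\setminus U_{b(q)}$, the set $\{z\in Z:v(z)\in\operatorname{supp}\theta_q,\ z_i\in H\}$ is compact. These sets are pairwise disjoint, their union is $Z'$, and by (K1) only finitely many are non-empty. A connected subset of $Z'$ therefore lies in one of them, and $H$ has length less than $\lambda$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Again let $\mu<\infty$. Let $v_0$ be the function from part (a), vanishing off $\bar B(0,R)$, and let $Z_0=E\cap\bar B(0,R)$, which is compact because $E$ is closed. Then $v_0$ is locally Lipschitz off $Z_0$. The Borel function $G_0=(\operatorname{Lip}v_0)\mathbf 1_{\mathbb R^n\setminus Z_0}$ satisfies $\|G_0\|_n<\mu^{1/n}$, because $\operatorname{Lip}v_0=0$ off $\bar B(0,R)$.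

Let $0<\eta<1/4$. For $k=1,2,\dots$ apply Lemma~\ref{lem:cut} to $(Z_{k-1},v_{k-1})$ with $\lambda_k=1/k$, $\eta_k=2^{-k}\eta$ and with $i_k$ running cyclically through $1,\dots,n$, to obtain $(Z_k,v_k)$. The hypotheses persist, since $0\le v_k\le v_{k-1}$ forces $v_k=0$ off $\bar B(0,R)$. We claim that
\begin{equation}\label{eq:G}
\operatorname{Lip}v_k\le G_0+\sum_{l=1}^k\eta_l\,\mathbf 1_{\bar B(0,R)}\le G:=G_0+\eta\mathbf 1_{\bar B(0,R)}\qquad\text{on }\mathbb R^n\setminus Z_k .
\end{equation}
For $k=0$ this is the definition of $G_0$. If it holds for $k-1$, then $(\operatorname{Lip}v_{k-1})\mathbf 1_{\mathbb R^n\setminus Z_{k-1}}\le G_0+\sum_{l<k}\eta_l\mathbf 1_{\bar B(0,R)}$ everywhere, and property (2) gives it for $k$.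

Let $E'=\bigcap_kZ_k\subset E$, a compact set. By (3), the projection of a connected subset of $E'$ to any coordinate axis has length at most $1/k$ for infinitely many $k$, so the subset has at most one point. Thus $E'$ is totally disconnected.

By (1), $v_k$ converges uniformly to a continuous function $v_\infty$ with $v_0-2\eta\le v_\infty\le v_0$. So $v_\infty=0$ on $F_1$ and $v_\infty\ge1-2\eta$ on $F_2$. We do not need $v_\infty$ to be Lipschitz anywhere. Let $\beta$ be a rectifiable curve from $a$ to $b$ with $|\beta|\cap E'=\emptyset$. The compact sets $|\beta|\cap Z_k$ decrease to $\emptyset$, so they are empty for large $k$. For such $k$, (L3) and \eqref{eq:G} give $|v_k(a)-v_k(b)|\le\int_\beta G\,ds$, and in the limit $|v_\infty(a)-v_\infty(b)|\le\int_\beta G\,ds$. By Lemma~\ref{lem:countable} with $Z=E'$, every rectifiable $\gamma\in\Gamma_{E'}$ has $\int_\gamma G\,ds\ge1-2\eta$. Hence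
\[
\operatorname{Mod}\Gamma_{E'}\le(1-2\eta)^{-n}\big(\|G_0\|_n+\eta\,m(\bar B(0,R))^{1/n}\big)^n,
\]
which is less than $\mu$ for small $\eta$. The compact support of $v_0$ is what keeps the error term finite.
\end{proof}

\section{Removability for continuous functions with gradient in $L^n$}\label{sec:removable}

We prove Theorem~\ref{thm:removable}. A locally integrable function $u$ on an open set $U$ has \emph{weak gradient} $V\in L^1_{\mathrm{loc}}(U;\mathbb R^n)$ if $\int u\,\partial_i\psi\,dm=-\int V_i\psi\,dm$ for all $i$ and all $\psi\in C_c^\infty(U)$, and $W^{1,n}_{\mathrm{loc}}(\mathbb R^n)$ consists of the $u\in L^n_{\mathrm{loc}}(\mathbb R^n)$ with a weak gradient in $L^n_{\mathrm{loc}}(\mathbb R^n)$. Besides \eqref{eq:ring} we use three standard facts.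

\begin{itemize}
\item \emph{Loewner property of $\mathbb R^n$.} There is a decreasing function $\varphi_n\colon(0,\infty)\to(0,\infty)$ such that $\operatorname{Mod}\Gamma(F_1,F_2)\ge\varphi_n\big(\operatorname{dist}(F_1,F_2)/\min\{\operatorname{diam}F_1,\operatorname{diam}F_2\}\big)$ for disjoint continua with more than one point.
\item \emph{Fuglede's lemma.} If Borel functions $f_j$ tend to $0$ in $L^n(\mathbb R^n)$, then along a subsequence $\int_\gamma|f_j|\,ds\to0$ for all rectifiable $\gamma$ outside a family of modulus zero.
\item \emph{Lebesgue's covering theorem.} If a closed $n$-cube is covered by finitely many relatively open sets, none of which meets two opposite faces, then some $n+1$ of the sets have a common point.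
\end{itemize}

The implication (i)$\Rightarrow$(ii) holds because subsets of $CNED$ sets are $CNED$, and (ii)$\Rightarrow$(i) is Theorem~\ref{thm:answer}.

\subsection{Proof of (iii)$\Rightarrow$(i)}

Suppose that (iii) holds and that $\operatorname{Mod}\Gamma_E<\operatorname{Mod}\Gamma$ for some $F_1,F_2$. Take $v$ from Theorem~\ref{thm:main}(a) with $\mu=\operatorname{Mod}\Gamma$. Being locally Lipschitz on $\mathbb R^n\setminus E$, it has there a weak gradient, which is its a.e.\ derivative, and $|\nabla v|\le\operatorname{Lip}v$ a.e. By (iii), $v$ has a weak gradient on $\mathbb R^n$, which agrees with the former a.e.\ off $E$, and since $m(E)=0$ we get $\int_{\mathbb R^n}|\nabla v|^n\,dm<\operatorname{Mod}\Gamma$. Let $v_s$ be the convolution of $v$ with a smooth mollifier supported in $B(0,s)$. For small $s$ the smooth function $v_s$ equals $0$ on $F_1$ and $1$ on $F_2$, so $|\nabla v_s|$ is admissible for $\Gamma$ by (L3). Since $\nabla v_s$ is the mollification of $\nabla v$, we have $\operatorname{Mod}\Gamma\le\|\nabla v_s\|_n^n\le\|\nabla v\|_n^n<\operatorname{Mod}\Gamma$, a contradiction.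

\subsection{Proof of (i)$\Rightarrow$(iii)}

Let $E$ be closed and $CNED$. Then $m(E)=0$ by Example~\ref{ex:measure}. Let $u$ be as in (iii), let $U=\mathbb R^n\setminus E$, fix a finite Borel representative of $\nabla u$ on $U$, and let $G=|\nabla u|$ on $U$ and $G=0$ on $E$. Thus $G\in L^n(\mathbb R^n)$. We approximate $u$ by smooth functions with gradients bounded in $L^n$. They are built from one number $a_Q$ for each cube $Q$, a typical value of $u$ on $Q$, and the point is to bound the difference of these numbers for neighboring cubes by the energy of $G$ nearby. Constants $C$ depend only on $n$. Cubes are closed and parallel to the axes, and $tQ$ is the cube concentric with $Q$ and $t$ times as large.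

\medskip
\noindent\emph{Step 1: $G$ controls $u$ along most curves that meet $E$ countably.} Cover $U$ by countably many open balls $B_i$ whose concentric closed balls of twice the radius lie in $U$. On $B_i$, mollifications $u^{j}$ of $u$ converge uniformly to $u$, and $f_j=|\nabla u^{j}-\nabla u|\mathbf 1_{B_i}\to0$ in $L^n$. If $\beta$ is a subcurve of $\gamma$ in $B_i$ with endpoints $a',b'$, then $|u^{j}(a')-u^{j}(b')|\le\int_\beta G\,ds+\int_\gamma f_j\,ds$. By Fuglede's lemma and countable subadditivity, there is a family $\Gamma_0$ of modulus zero such that $|u(a')-u(b')|\le\int_\beta G\,ds$ for all rectifiable $\gamma\notin\Gamma_0$, all $i$ and all such $\beta$. A subcurve of $\gamma$ in $U$ is a finite concatenation of subcurves each lying in one $B_i$, so the inequality holds for all subcurves in $U$. By Lemma~\ref{lem:countable},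
\begin{equation}\label{eq:ug}
|u(a)-u(b)|\le\int_\gamma G\,ds\quad\text{for rectifiable }\gamma\notin\Gamma_0\text{ from }a\text{ to }b\text{ with }|\gamma|\cap E\text{ countable}.
\end{equation}

\medskip
\noindent\emph{Step 2: the numbers $a_Q$.} Let $c_0=\varphi_n(10\sqrt n)$ and $C_0=(2/c_0)^{1/n}$, and fix $\Lambda\ge2\sqrt n$ with $\omega_{n-1}(\log(\Lambda/\sqrt n))^{1-n}\le c_0/2$. For a cube $Q$ with side $\ell$ and center $x_Q$ put
\[
B_Q=B(x_Q,\Lambda\ell),\qquad e(Q)=\Big(\int_{B_Q}G^n\,dm\Big)^{1/n},
\]
and call a continuum $F\subset Q$ \emph{large in $Q$} if $\operatorname{diam}F\ge\ell/10$. We claim that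
\begin{equation}\label{eq:pair}
\operatorname{dist}(u(F_1),u(F_2))\le C_0e(Q)\qquad\text{for }F_1,F_2\text{ large in }Q .
\end{equation}
Let $t>0$ be the left-hand side; then $F_1$ and $F_2$ are disjoint. As $\operatorname{dist}(F_1,F_2)\le\sqrt n\,\ell$, the Loewner property gives $\operatorname{Mod}\Gamma(F_1,F_2)\ge c_0$, and since $E$ is $CNED$, also $\operatorname{Mod}\Gamma_E(F_1,F_2)\ge c_0$. A curve from $F_1$ that leaves $B_Q$ meets $\bar B(x_Q,\sqrt n\,\ell)$ and $\partial B_Q$, so by \eqref{eq:ring} such curves have modulus at most $c_0/2$. By subadditivity, the curves of $\Gamma_E(F_1,F_2)\setminus\Gamma_0$ contained in $B_Q$ have modulus at least $c_0/2$. By \eqref{eq:ug}, $t^{-1}G\mathbf 1_{B_Q}$ is admissible for them, so $c_0/2\le t^{-n}e(Q)^n$. This is \eqref{eq:pair}.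

The sets $u(F)$ are compact intervals, and by \eqref{eq:pair} their closed $\frac12C_0e(Q)$-neighborhoods intersect pairwise as $F$ ranges over the large continua in $Q$. Pairwise intersecting compact intervals have a common point, namely the supremum of their left endpoints. Fix such a point $a_Q$ for every cube $Q$. Then
\begin{equation}\label{eq:aQ}
\operatorname{dist}(a_Q,u(F))\le C_0e(Q)\qquad\text{for every }F\text{ large in }Q .
\end{equation}
Consider the relatively open subsets $Q^+=Q\cap\{u>a_Q+C_0e(Q)\}$ and $Q^-=Q\cap\{u<a_Q-C_0e(Q)\}$ of $Q$. By \eqref{eq:aQ} and the compactness of $u(F)$, neither contains a large continuum. Their components are path-connected, since $Q$ is locally path-connected, so any two points of a component lie on a continuum of diameter less than $\ell/10$. Hence \emph{every component of $Q^+$ or $Q^-$ has diameter at most $\ell/10$}.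

\medskip
\noindent\emph{Step 3: comparing nested cubes.} The intervals $u(F)$ may be long, so \eqref{eq:aQ} for a common $F$ does not make $a_Q$ and $a_{Q'}$ close. A covering argument does. We claim: if $Q'\subset Q$ are cubes with sides $\ell'\ge\ell/3$, then
\begin{equation}\label{eq:nested}
|a_Q-a_{Q'}|\le C_0(e(Q)+e(Q')).
\end{equation}
Suppose first that $a_{Q'}-C_0e(Q')>a_Q+C_0e(Q)$. Every real number is smaller than the left side or larger than the right side, so $Q'$ is covered by $(Q')^-$ and $Q^+\cap Q'$. The components of these two sets are relatively open in $Q'$. Those of $(Q')^-$ have diameter at most $\ell'/10$; those of $Q^+\cap Q'$ lie in components of $Q^+$ and have diameter at most $\ell/10\le3\ell'/10$. So none of them meets two opposite faces of $Q'$, and each point of $Q'$ lies in at most two of them. A finite subcover contradicts Lebesgue's covering theorem, because $n+1\ge3$. If $a_Q-C_0e(Q)>a_{Q'}+C_0e(Q')$, the same argument applies to the cover of $Q'$ by $(Q')^+$ and $Q^-\cap Q'$.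

\medskip
\noindent\emph{Step 4: approximation.} Let $\mathcal Q_k$ be the grid of cubes of side $\ell=2^{-k}$ with vertices in $2^{-k}\mathbb Z^n$. Let $Q,Q_1\in\mathcal Q_k$ intersect. Both lie in $3Q_1$, and $B_Q,B_{Q_1}\subset B_{3Q_1}=B(x_{Q_1},3\Lambda\ell)$ because $|x_Q-x_{Q_1}|\le\sqrt n\,\ell\le\Lambda\ell$. Applying \eqref{eq:nested} to $Q\subset3Q_1$ and to $Q_1\subset3Q_1$ gives
\[
|a_Q-a_{Q_1}|\le C_0\big(e(Q)+2e(3Q_1)+e(Q_1)\big)\le4C_0e(3Q_1).
\]
Let $(\varphi_Q)_{Q\in\mathcal Q_k}$ be a smooth partition of unity with $\varphi_Q\ge0$, $\operatorname{supp}\varphi_Q\subset\frac32Q$ and $|\nabla\varphi_Q|\le C/\ell$; it is obtained by scaling from the integer translates of one bump function divided by their sum. Put $u_k=\sum_Qa_Q\varphi_Q$. On $Q_1$ only the $3^n$ cubes that intersect $Q_1$ contribute, and $\sum_Q\nabla\varphi_Q=0$ gives $\nabla u_k=\sum_Q(a_Q-a_{Q_1})\nabla\varphi_Q$. Hence $|\nabla u_k|\le Ce(3Q_1)/\ell$ on $Q_1$, and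
\[
\int_{Q_1}|\nabla u_k|^n\,dm\le C\ell^{-n}\ell^n\,e(3Q_1)^n=C\int_{B_{3Q_1}}G^n\,dm .
\]
The powers of $\ell$ cancel because the exponent equals the dimension. A point $x$ lies in $B_{3Q_1}$ only if $x_{Q_1}\in B(x,3\Lambda\ell)$, which happens for at most $C$ cubes $Q_1\in\mathcal Q_k$. Summing, $\int_{\mathbb R^n}|\nabla u_k|^n\,dm\le C\int_{\mathbb R^n}G^n\,dm$ for all $k$.

For $x\in Q_1$ the difference $u_k(x)-u(x)$ is a convex combination of the numbers $a_Q-u(x)$ with $Q\cap Q_1\ne\emptyset$. By \eqref{eq:aQ} with $F=Q$ there is $x'\in Q\subset3Q_1$ with $|a_Q-u(x')|\le C_0e(Q)$, so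
\[
|u_k(x)-u(x)|\le\operatorname{osc}_{3Q_1}u+C_0e(3Q_1).
\]
The first term tends to $0$ locally uniformly by uniform continuity of $u$ on compact sets, and the second uniformly by absolute continuity of the integral of $G^n$. So $u_k\to u$ locally uniformly. As $L^n$ is reflexive, a subsequence of $\nabla u_k$ converges weakly to some $V\in L^n(\mathbb R^n;\mathbb R^n)$, and passing to the limit in $\int u_k\partial_i\psi\,dm=-\int\psi\,\partial_iu_k\,dm$ shows that $V$ is the weak gradient of $u$ on $\mathbb R^n$. Since $u$ is continuous, $u\in W^{1,n}_{\mathrm{loc}}(\mathbb R^n)$. This completes the proof of Theorem~\ref{thm:removable}. \qed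

\medskip
Condition (iii) is often easier to verify than the definition, and it supplies the $CNED$ sets mentioned in Section~\ref{sec:intro}.

\begin{example}\label{ex:lines}
Let $E$ be closed and suppose that, for each coordinate direction, almost every line in that direction meets $E$ in a countable set. Then $E$ is $CNED$. Indeed, $m(E)=0$ by Fubini's theorem. Let $u$ be as in (iii) and let $G$ be as in the proof above. We use the characterization of Sobolev functions by lines: a continuous function on an open set $U$ has a weak gradient in $L^n_{\mathrm{loc}}(U)$ if and only if it is locally absolutely continuous on $\ell\cap U$ for almost every line $\ell$ parallel to a coordinate axis and its partial derivatives lie in $L^n_{\mathrm{loc}}(U)$; these derivatives then form the weak gradient. So on almost every such line $\ell$, the function $G$ is locally integrable, $\ell\cap E$ is countable, and $|u(a')-u(b')|\le\int_{[a',b']}G\,ds$ for segments $[a',b']\subset\ell\setminus E$. Lemma~\ref{lem:countable} extends the inequality to all segments in $\ell$. Hence $u$ is locally absolutely continuous on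 $\ell$ with derivative bounded by $G$, so $u\in W^{1,n}_{\mathrm{loc}}(\mathbb R^n)$ and (iii) holds.

This applies to hyperplanes, to spheres, and to $C\times A\subset\mathbb R^2$ for closed null sets $C,A\subset\mathbb R$, which almost every horizontal and almost every vertical line misses. It also shows that continuity of $u$ cannot be dropped in (iii): the indicator function of a half-space has zero gradient off the bounding hyperplane, but a function in $W^{1,n}_{\mathrm{loc}}(\mathbb R^n)$ whose gradient vanishes a.e.\ is a.e.\ constant.
\end{example}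

\begin{thebibliography}{1}
\bibitem{Nta} Dimitrios Ntalampekos, \emph{Metric definition of quasiconformality and exceptional sets}, arXiv:2111.02918 (2021).
\end{thebibliography}
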